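\title{Infinitely many integral convex projective structures on right-angled polygon orbifolds}

\begin{abstract}
Let $P$ be a compact hyperbolic Coxeter polytope of dimension $d\ge 2$ with reflection group $\Gamma$. Among the holonomies of properly convex projective structures on the orbifold $\mathbb H^d/\Gamma$, consider the connected component of the hyperbolic holonomy. We ask whether it contains only finitely many conjugacy classes of representations into $\operatorname{SL}^{\pm}(d+1,\mathbb Z)$, and we show that the answer is no in general. For a right-angled $9$-gon the solutions of $a^2+c^2+1=3ac$ give an explicit infinite family of integral classes, and the family extends to right-angled $n$-gons for all $n\ge 9$. Finiteness does hold for right-angled pentagons and hexagons, and in every dimension when any two facets of $P$ intersect.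
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $P\subset\mathbb H^d$, $d\ge2$, be a compact Coxeter polytope: a compact convex polytope whose dihedral angles are of the form $\pi/m$ with $m\ge2$ an integer. Let $F_1,\dots,F_N$ be its facets and $s_i$ the reflection in the hyperplane $H_i\supset F_i$. The group $\Gamma$ generated by $s_1,\dots,s_N$ is discrete with fundamental domain $P$. It is the orbifold fundamental group of the Coxeter orbifold $\mathcal O_P=\mathbb H^d/\Gamma$. Put
\[
V=\mathbb R^{d+1},\qquad G=\operatorname{SL}^{\pm}(d+1,\mathbb R),\qquad G(\mathbb Z)=\operatorname{SL}^{\pm}(d+1,\mathbb Z),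
\]
where $\operatorname{SL}^\pm$ means determinant $\pm1$. Every invertible matrix is a positive multiple of an element of $G$, so conjugacy under $G$ and under $\operatorname{GL}(V)$ are the same.

An open set $\Omega\subset\mathbb P(V)$ is \emph{properly convex} if $\Omega=\mathbb P(C)$ for an open convex cone $C\subset V$ whose closure contains no line. A \emph{properly convex projective structure} on $\mathcal O_P$ is given by a homomorphism $\rho\colon\Gamma\to G$, its \emph{holonomy}, and a diffeomorphism $\operatorname{dev}$ from $\mathbb H^d$ onto a properly convex open set $\Omega$ such that $\operatorname{dev}\circ\gamma=\rho(\gamma)\circ\operatorname{dev}$ for all $\gamma\in\Gamma$. The projective model of $\mathbb H^d$ gives one such structure, with holonomy $\rho_0\colon\Gamma\to\mathrm O^+(d,1)\subset G$. The conjugacy classes of holonomies form a subset of $\operatorname{Hom}(\Gamma,G)/G$, and the \emph{geometric component} $\mathcal G(\Gamma,G)$ is the connected component of this subset that contains $[\rho_0]$. A representation $\rho\colon\Gamma\to G$ is \emph{integral}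 if $g\rho(\Gamma)g^{-1}\subset G(\mathbb Z)$ for some $g\in G$. The following question comes from \cite{Ko}.

\medskip
\noindent\textbf{Question.} Does $\mathcal G(\Gamma,G)$ contain only finitely many conjugacy classes of integral representations, for every such $P$?
\medskip

There is a good reason to expect a positive answer. A class in $\mathcal G(\Gamma,G)$ sends each $s_i$ to a linear reflection $x\mapsto x-\alpha_i(x)b_i$, and it is encoded by the Cartan matrix $A=(\alpha_i(b_j))$. For an integral class one can take $A$ to be an integer matrix. If $F_i$ and $F_j$ intersect, then $0\le a_{ij}a_{ji}<4$, and only finitely many integer values are possible; this settles the case of a simplex. If $F_i$ and $F_j$ are disjoint there is no such bound: for $\rho_0$ the product $a_{ij}a_{ji}$ is $4\cosh^2$ of the distance between $H_i$ and $H_j$. But $A$ has size $N$ and rank $d+1$, so its entries satisfy many equations. For a right-angled pentagon these take the form $y_iy_{i+1}=4(y_{i+3}+4)$. A product of two unknowns equals a linear function of a third, and such a system has finitely many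 solutions in positive integers. One might guess that the rank condition always works this way. On the other hand, a structure on a right-angled $n$-gon is determined by $n$ lines in the projective plane up to $\operatorname{PGL}(3,\mathbb R)$, which leaves $2n-8$ parameters, so the room for integer points grows with $n$. For $n=9$ there is enough room.

\begin{theorem}\label{thm:A}
Let $P\subset\mathbb H^2$ be a compact right-angled $9$-gon with sides labeled cyclically. Then $\mathcal G(\Gamma,G)$ contains infinitely many conjugacy classes of integral representations. Explicitly, let $a,c$ be positive integers with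
\begin{equation}\label{eq:markov}
a^2+c^2+1=3ac,
\end{equation}
and define vectors in $\mathbb Z^3$ by
\[
\begin{array}{lll}
v_1=(1,0,0), & v_2=(3a-c,\;c,\;-a), & v_3=(4a-c,\;4c-a,\;-a-c),\\[2pt]
v_4=(0,1,0), & v_5=(-a,\;3a-c,\;c), & v_6=(-a-c,\;4a-c,\;4c-a),\\[2pt]
v_7=(0,0,1), & v_8=(c,\;-a,\;3a-c), & v_9=(4c-a,\;-a-c,\;4a-c).
\end{array}
\]
Put $b_i=2\,v_{i+1}\times v_{i-1}$, with indices modulo $9$, and $\sigma_i(x)=x-(v_i\cdot x)\,b_i$. Then $s_i\mapsto\sigma_i$ is an integral representation in $\mathcal G(\Gamma,G)$. The map $(a,c)\mapsto(c,3c-a)$ produces from $(1,1)$ an infinite sequence $(1,1),(1,2),(2,5),(5,13),\dots$ of solutions of \eqref{eq:markov}. Different pairs in this sequence give non-conjugate representations, and none of them is conjugate into the orthogonal group of a nondegenerate quadratic form.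
\end{theorem}

So the answer to the Question is no. The last assertion says that these are not holonomies of hyperbolic structures, which in dimension $2$ also lie in families.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For every $n\ge9$ and every compact right-angled $n$-gon $P$, the component $\mathcal G(\Gamma,G)$ contains infinitely many integral classes.
\item[(2)] For compact right-angled pentagons and hexagons it contains only finitely many.
\item[(3)] For every $d\ge2$, if any two facets of $P$ intersect (for example if $P$ is a simplex), it contains only finitely many.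
\end{enumerate}
\end{theorem}

This paper does not settle right-angled $7$-gons and $8$-gons, nor polytopes of dimension $d\ge3$ beyond part (3).

Section~\ref{sec:cartan} sets up Cartan matrices and proves Theorem~\ref{thm:B}(3). Section~\ref{sec:polygons} contains the main tool: for a right-angled $n$-gon, $\mathcal G(\Gamma,G)$ is parametrized by $n$-tuples of vectors in convex position in $\mathbb R^3$, and tuples of integer vectors whose consecutive triples have determinant $1$ give integral classes. Section~\ref{sec:nonagon} finds infinitely many such tuples for $n=9$, and Section~\ref{sec:insertion} passes from $n$ to $n+1$. Section~\ref{sec:finite} treats pentagons and hexagons.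

\section{Reflections and Cartan matrices}\label{sec:cartan}

In this section $P$ is arbitrary. A \emph{reflection} of $V$ is a map $\sigma=1-b\otimes\alpha$, that is $\sigma(x)=x-\alpha(x)b$, with $\alpha\in V^*$, $b\in V$ and $\alpha(b)=2$. It fixes $\ker\alpha$ pointwise, sends $b$ to $-b$, and has determinant $-1$ and trace $d-1$. It is determined by the hyperplane $\ker\alpha$ and the line $\mathbb Rb$, and it determines the pair $(\alpha,b)$ up to $(\lambda\alpha,\lambda^{-1}b)$. The \emph{Cartan matrix} of pairs $(\alpha_i,b_i)$, $1\le i\le N$, is $A=(a_{ij})$ with $a_{ij}=\alpha_i(b_j)$. Expanding the product of $\sigma_i=1-b_i\otimes\alpha_i$ and $\sigma_j$ gives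
\begin{equation}\label{eq:trace}
\operatorname{tr}(\sigma_i\sigma_j)=(d+1)-2-2+a_{ij}a_{ji}=d-3+a_{ij}a_{ji},
\end{equation}
so the products $a_{ij}a_{ji}$ are conjugacy invariants.

\begin{lemma}\label{lem:structure}
Let $[\rho]\in\mathcal G(\Gamma,G)$, with $\operatorname{dev}\colon\mathbb H^d\to\Omega=\mathbb P(C)$ as above.
\begin{enumerate}
\item[(a)] Each $\rho(s_i)$ is a reflection $1-b_i\otimes\alpha_i$ that preserves $C$, and $\operatorname{dev}(H_i)=\Omega\cap\mathbb P(\ker\alpha_i)$.
\item[(b)] The signs of the pairs $(\alpha_i,b_i)$ can be chosen so that $K=\{x\in V:\alpha_i(x)\le0\text{ for all }i\}$ is the union of $\{0\}$ and $Q=\{x\in C:[x]\in\operatorname{dev}(P)\}$.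
\item[(c)] If $i\ne j$ and $F_i\cap F_j\neq\varnothing$, then $0\le a_{ij}a_{ji}<4$, and $a_{ij}=0$ if and only if $a_{ji}=0$. If $F_i$ and $F_j$ meet at a right angle, then $a_{ij}=a_{ji}=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\rho(s_i)^2=1$, we have $V=E_+\oplus E_-$ with $E_\pm$ the eigenspaces, and the fixed set in $\mathbb P(V)$ is $\mathbb P(E_+)\cup\mathbb P(E_-)$. The fixed set in $\Omega$ is the hypersurface $\operatorname{dev}(H_i)$, so one of $E_\pm$ has dimension exactly $d$. Thus $\rho(s_i)$ or $-\rho(s_i)$ is a reflection, and $\operatorname{tr}\rho(s_i)=\pm(d-1)$. As $d\ge2$, these are two different values. The trace is continuous on the connected set $\mathcal G(\Gamma,G)$ and equals $d-1$ at $\rho_0$, so $\rho(s_i)$ is a reflection. Its fixed set in $\mathbb P(V)$ is $\mathbb P(\ker\alpha_i)\cup\{[b_i]\}$, and $\operatorname{dev}(H_i)$ has no isolated point, so $\operatorname{dev}(H_i)=\Omega\cap\mathbb P(\ker\alpha_i)$. Finally $\rho(s_i)$ preserves $C\cup-C$ and fixes the vectors of $C\cap\ker\alpha_i\ne\varnothing$, so it preserves $C$.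

(b) By (a), $\operatorname{dev}$ maps the two components of $\mathbb H^d\setminus H_i$ to the images of $C\cap\{\alpha_i<0\}$ and $C\cap\{\alpha_i>0\}$. Choose the sign so that the side containing the interior of $P$ goes to the first. Since $P$ is the intersection of the closed half-spaces, $K\cap C=Q$. It remains to see that $K$ has no nonzero point outside $C$, and here compactness is used: $\operatorname{dev}(P)$ is compact, so $Q\cup\{0\}$ is closed in $V$. Fix $y\in Q$ with $\alpha_i(y)<0$ for all $i$, and let $x\in K\setminus C$. The segment from $y$ to $x$ lies in $K$. Its first point outside $C$ lies in the closure of $Q$ but not in $Q$, so it is $0$. Hence $x=-\lambda y$ with $\lambda\ge0$, and $\alpha_1(x)\le0$ forces $\lambda=0$.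

(c) The group $\langle s_i,s_j\rangle$ is discrete and fixes a point of $\mathbb H^d$, so it is finite, and its image preserves an inner product on $V$. For this inner product $\alpha_i=2\langle b_i,\cdot\rangle/|b_i|^2$, and likewise for $j$. Hence $a_{ij}$ and $a_{ji}$ vanish together, and $a_{ij}a_{ji}=4\cos^2\theta$ with $\theta$ the angle between $b_i$ and $b_j$. By (a), $\ker\alpha_i\ne\ker\alpha_j$, so $0<\theta<\pi$. The product $\rho(s_is_j)$ is a rotation by $2\theta$. At a right angle $(s_is_j)^2=1$, which forces $\theta=\pi/2$.
\end{proof}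

After the choice of signs in (b), the pairs $(\alpha_i,b_i)$ are still free up to positive scalars. Integrality of $\rho$ lets us fix them.

\begin{lemma}\label{lem:integer}
If in addition $\rho(\Gamma)\subset G(\mathbb Z)$, then $b_i$ and $\alpha_i$ can be chosen with integer coordinates. The Cartan matrix $A$ is then an integer matrix.
\end{lemma}

\begin{proof}
The $(-1)$-eigenline of the integer matrix $\rho(s_i)$ is rational. Let $b_i$ be the primitive integer vector on it with the sign required by Lemma~\ref{lem:structure}(b). For $x\in\mathbb Z^{d+1}$ the vector $x-\rho(s_i)x=\alpha_i(x)b_i$ is integral, and $b_i$ is primitive, so $\alpha_i(x)\in\mathbb Z$.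
\end{proof}

\begin{lemma}\label{lem:determines}
Let $\rho(s_i)=1-b_i\otimes\alpha_i$. If the $\alpha_i$ span $V^*$ and the $b_i$ span $V$, then the Cartan matrix $A$ determines the conjugacy class of $\rho$.
\end{lemma}

\begin{proof}
The map $\mathbb R^N\to V$, $e_j\mapsto b_j$, is onto. A vector $\sum c_jb_j$ vanishes if and only if every $\alpha_i$ vanishes on it, that is, if and only if $Ac=0$. So $V\cong\mathbb R^N/\ker A$. Since $\rho(s_i)b_j=b_j-a_{ij}b_i$, the map $\rho(s_i)$ is induced by $e_j\mapsto e_j-a_{ij}e_i$.
\end{proof}

These lemmas reduce finiteness to a count of integer matrices, provided the spanning hypothesis holds. We obtain it from two theorems on divisible convex sets. A discrete subgroup $\Lambda\subset G$ \emph{divides} $\Omega=\mathbb P(C)$ if it preserves $C$ and $\Omega/\Lambda$ is compact. Benoist \cite[Theorem~1.1]{Benoist} shows that if a torsion-free $\Lambda$ divides $\Omega$ and is word hyperbolic, then $\Omega$ is strictly convex, that is, $\partial\Omega$ contains no nontrivial segment. Vey \cite{Vey} shows that if $\Lambda$ divides $\Omega$ and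 $C$ is indecomposable, that is, not of the form $C_1\times C_2$ for a splitting $V=V_1\oplus V_2$ into nonzero subspaces, then $\Lambda$ acts irreducibly on $V$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $[\rho]\in\mathcal G(\Gamma,G)$ be integral. Conjugate $\rho$ into $G(\mathbb Z)$ and take $A$ as in Lemma~\ref{lem:integer}.

By Selberg's lemma $\Gamma$ has a torsion-free subgroup $\Gamma_0$ of finite index. It acts properly and cocompactly on $\mathbb H^d$, so it is word hyperbolic, and transporting the action by $\operatorname{dev}$ shows that $\rho(\Gamma_0)\cong\Gamma_0$ divides $\Omega$. Hence $\Omega$ is strictly convex. Then $C$ is indecomposable: if $C=C_1\times C_2$, one factor, say $C_1$, has dimension at least $2$ because $d+1\ge3$, and the segment from a nonzero point of $\partial C_1$ to a point of $C_2$ projects to a nontrivial segment in $\partial\Omega$. So $\rho$ is irreducible. The span of the $b_i$ is invariant and nonzero, and $\bigcap_i\ker\alpha_i$ is invariant and proper. Therefore the $b_i$ span $V$, the $\alpha_i$ span $V^*$, and $A$ determines $[\rho]$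 by Lemma~\ref{lem:determines}.

If any two facets intersect, Lemma~\ref{lem:structure}(c) gives $a_{ij}a_{ji}\in\{0,1,2,3\}$ for all $i\neq j$, with $a_{ij}$ and $a_{ji}$ vanishing together. Thus $|a_{ij}|\le3$, there are finitely many matrices $A$, and so finitely many classes.
\end{proof}

\section{Right-angled polygons and vectors in convex position}\label{sec:polygons}

From now on $d=2$, and $P$ is a compact right-angled $n$-gon with sides $F_1,\dots,F_n$ in cyclic order; by the area formula $n\ge5$. Indices are read modulo $n$, and two indices are \emph{adjacent} if they differ by $\pm1$. The group $\Gamma$ is the Coxeter group with relations $s_i^2=1$ and $(s_is_{i+1})^2=1$. We identify $V^*$ with $V=\mathbb R^3$ by the dot product. For vectors $v_1,\dots,v_n$ we write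
\[
[i,j,k]=\det(v_i,v_j,v_k)=(v_i\times v_j)\cdot v_k ,
\]
and we drop the commas when the indices are digits.

\subsection*{The parametrization}
By Lemma~\ref{lem:structure}(c), for a class in $\mathcal G(\Gamma,G)$ the vector $b_i$ lies on the line $\ker\alpha_{i-1}\cap\ker\alpha_{i+1}$. So the covectors $\alpha_i$ determine everything. They are the outer normals of a cone over a convex $n$-gon, so by duality they should be the vertices of a convex $n$-gon themselves. This suggests the following definition. Let $X_n$ be the set of $v=(v_1,\dots,v_n)\in(\mathbb R^3)^n$ with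
\begin{equation}\label{eq:E}
[i,i+1,j]>0\qquad\text{for all }i\text{ and all }j\ne i,i+1 .
\end{equation}
For $v\in X_n$ put
\begin{equation}\label{eq:b}
\alpha_i=v_i,\qquad b_i=\frac{2\,v_{i+1}\times v_{i-1}}{[i-1,i,i+1]},\qquad\sigma_i=1-b_i\otimes\alpha_i .
\end{equation}
The vector $b_i$ is the unique solution of $\alpha_i(b_i)=2$, $\alpha_{i-1}(b_i)=\alpha_{i+1}(b_i)=0$. In particular $\sigma_i$ depends only on the lines $\mathbb Rv_{i-1},\mathbb Rv_i,\mathbb Rv_{i+1}$. Since $a_{i,i+1}=a_{i+1,i}=0$, the reflections $\sigma_i$ and $\sigma_{i+1}$ commute, and $s_i\mapsto\sigma_i$ defines a representation $\rho_v\colon\Gamma\to G$. For $i\ne j$ not adjacent,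
\begin{equation}\label{eq:aij}
a_{ij}=v_i\cdot b_j=-\frac{2\,[j-1,j+1,i]}{[j-1,j,j+1]} .
\end{equation}

\begin{proposition}\label{prop:dictionary}
$\mathcal G(\Gamma,G)=\{[\rho_v]:v\in X_n\}$.
\end{proposition}

Call $v\in X_n$ \emph{unimodular} if all $v_i$ lie in $\mathbb Z^3$ and $[i,i+1,i+2]=1$ for all $i$. Then $b_i=2\,v_{i+1}\times v_{i-1}$ is an integer vector and $\sigma_i$ an integer matrix.

\begin{corollary}\label{cor:unimodular}
Every unimodular $v\in X_n$ gives an integral class $[\rho_v]\in\mathcal G(\Gamma,G)$.
\end{corollary}

Two determinant identities are used throughout. For vectors $u,x,y,z,w\in\mathbb R^3$, with brackets denoting determinants,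
\begin{align}
[u,x,z]\,[u,y,w]&=[u,x,y]\,[u,z,w]+[u,x,w]\,[u,y,z],\label{eq:plucker}\\
[x,y,z]\,w&=[w,y,z]\,x+[x,w,z]\,y+[x,y,w]\,z.\label{eq:cramer}
\end{align}
The first is the Pl\"ucker relation for $2\times2$ determinants in $\mathbb R^3/\mathbb Ru$, and the second is Cramer's rule.

\begin{example}[unimodular pentagons]\label{ex:pentagon}
Let $n=5$. A triple of indices is either consecutive or consists of an index and the edge opposite to it. So a unimodular $v$ has five further positive determinants $t_i=[i,i+2,i+3]$. Applying an element of $\operatorname{SL}(3,\mathbb Z)$ we may take $v_1,v_2,v_3$ to be the standard basis. Then $[234]=[512]=1$ and the definition of the $t_i$ give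
\[
v_4=(1,-t_1,t_4),\qquad v_5=(t_5,-t_3,1).
\]
Relation \eqref{eq:plucker} with $(u,x,y,z,w)=(v_3,v_4,v_5,v_1,v_2)$ reads $[134][235]=[123][345]+[234][135]$, that is $t_5t_1=1+t_3$. Cyclically,
\[
t_it_{i+1}=1+t_{i+3}.
\]
If all $t_i$ were at least $2$, the maximum $M=t_i$ would satisfy $2M\le t_it_{i+1}\le1+M$, which is false. So some $t_i$ is $1$, say $t_1=1$. Then $t_3t_4=2$, $t_2=1+t_4$ and $t_5=1+t_3$, so $t$ is $(1,3,1,2,2)$ or $(1,2,2,1,3)$. Hence $t$ is one of the five cyclic shifts of $(1,3,1,2,2)$. For $t=(1,3,1,2,2)$ we get $v_4=(1,-1,2)$ and $v_5=(2,-1,1)$. The cross products $v_i\times v_{i+1}$ are $(0,0,1)$, $(1,0,0)$, $(1,1,0)$, $(1,3,1)$, $(0,1,1)$, and their values on the remaining three vectors, taken in cyclic order, are $(1,2,1)$, $(1,2,1)$, $(1,1,1)$, $(1,3,1)$, $(1,1,1)$. So $v$ is unimodular. For instance $b_1=2\,v_2\times v_5=(2,0,-4)$ and $\sigma_1(x,y,z)=(-x,\,y,\,4x+z)$.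

The example shows both sides of the problem. A unimodular tuple produces an integral class with no further work, and the number of such tuples is governed by a Diophantine system. For $n=5$ the system has five solutions. For $n=9$ it will have infinitely many.
\end{example}

The rest of this section proves Proposition~\ref{prop:dictionary}. There are three points: $\rho_v$ is a holonomy, $X_n$ is connected, and every class of $\mathcal G(\Gamma,G)$ is some $[\rho_v]$.

\subsection*{Convex position and the Cartan inequalities}

\begin{lemma}\label{lem:convex}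
Let $v\in X_n$ and $s=\sum_iv_i\times v_{i+1}$. Then $s\cdot v_j>0$ for all $j$, and the points $\hat v_j=v_j/(s\cdot v_j)$ of the affine plane $\{y:s\cdot y=1\}$ are the vertices of a strictly convex polygon $H$, in counterclockwise order. Consequently $[i,j,k]>0$ whenever $i,j,k$ are distinct and in cyclic order.
\end{lemma}

\begin{proof}
We have $s\cdot v_j=\sum_i[i,i+1,j]>0$. Orient the plane so that a triple is counterclockwise when its determinant is positive. By \eqref{eq:E} all points $\hat v_j$ with $j\neq i,i+1$ lie strictly to the left of the directed line from $\hat v_i$ to $\hat v_{i+1}$. So the $n$ points are distinct, and each segment $[\hat v_i,\hat v_{i+1}]$ is an edge of their convex hull $H$, directed counterclockwise. Thus $H$ has $n$ vertices, and these $n$ segments are all of its edges. Three vertices of a strictly convex polygon in counterclockwise order form a counterclockwise triangle.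
\end{proof}

By Lemma~\ref{lem:convex} and \eqref{eq:aij}, $a_{ij}<0$ for non-adjacent $i\ne j$. For discreteness we need the product $\sigma_i\sigma_j$ to behave like a translation, and this is a lower bound on $a_{ij}a_{ji}$. Convex position gives it.

\begin{lemma}\label{lem:four}
Let $v\in X_n$. If $i\neq j$ are not adjacent, then $a_{ij}a_{ji}>4$.
\end{lemma}

\begin{proof}
By \eqref{eq:aij} we must show
\[
[i-1,i+1,j]\,[j-1,j+1,i]>[i-1,i,i+1]\,[j-1,j,j+1].
\]
Suppose first that $j=i\pm2$; exchanging $i$ and $j$ we may take $j=i+2$. Since $n\ge5$, the indices $i-1,\dots,i+3$ are distinct; rename them $1,\dots,5$. The claim is $[134][235]>[123][345]$. It follows from the relation $[134][235]=[123][345]+[234][135]$ of Example~\ref{ex:pentagon}, since $[234][135]>0$.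

Otherwise $i-1,i,i+1,j-1,j,j+1$ are six distinct indices in cyclic order; rename them $1,\dots,6$. The claim is $[135][246]>[123][456]$. By \eqref{eq:cramer}, $[135]v_2=[235]v_1+[125]v_3-[123]v_5$. Apply $\det(\,\cdot\,,v_4,v_6)$ and use $[546]=-[456]$:
\[
[135][246]=[235][146]+[125][346]+[123][456]>[123][456].\qedhere
\]
\end{proof}

For $n=4$ the same computation, with $v_5=v_1$, has $[135]=0$ and gives $a_{ij}a_{ji}=4$, as for a Euclidean rectangle.

\subsection*{From a convex tuple to a convex projective structure}
We use the following theorem of Vinberg \cite[Theorems~1 and~2]{Vinberg}.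

\begin{theorem}[Vinberg]\label{thm:vinberg}
Let $\sigma_i=1-b_i\otimes\alpha_i$ be finitely many reflections of $V$ with Cartan matrix $(a_{ij})$. Suppose that $K=\{x:\alpha_i(x)\le0\text{ for all }i\}$ has nonempty interior and that the $\alpha_i$ define distinct facets of $K$. Suppose that for all $i\ne j$: $a_{ij}\le0$; $a_{ij}=0$ if and only if $a_{ji}=0$; and either $a_{ij}a_{ji}\ge4$ (put $m_{ij}=\infty$) or $a_{ij}a_{ji}=4\cos^2(\pi/m_{ij})$ with $m_{ij}\ge2$ an integer. Then $\Gamma'=\langle\sigma_i\rangle$ is discrete and is the Coxeter group with matrix $(m_{ij})$ on the generators $\sigma_i$. The set $C'=\Gamma'K$ is a convex cone, and the translates $\gamma K$ have disjoint interiors. The group $\Gamma'$ acts properly discontinuously on the interior $C$ of $C'$, and $K\cap C$ meets each orbit exactly once. A point $x\in K$ lies in $C$ if and only if its stabilizer, which is generated by the $\sigma_i$ with $\alpha_i(x)=0$, is finite.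
\end{theorem}

The theorem gives a convex cone, but not a properly convex one. That extra property will come from irreducibility.

\begin{lemma}\label{lem:irreducible}
For $v\in X_n$ the vectors $b_i$ span $V$, the covectors $\alpha_i$ span $V^*$, and $\rho_v$ is irreducible.
\end{lemma}

\begin{proof}
The $\alpha_i$ span because $[123]\neq0$. Let $\xi\cdot b_i=0$ for all $i$. As $b_i$ is a nonzero multiple of $v_{i+1}\times v_{i-1}$, this means $\xi\in\operatorname{span}(v_{i-1},v_{i+1})$ for all $i$. Any three of the $v_i$ are independent by Lemma~\ref{lem:convex}, and for $n\ge5$ the indices in each of the triples $1,3,5$ and $3,5,7$ are distinct modulo $n$. So $\xi$ lies in $\operatorname{span}(v_1,v_3)\cap\operatorname{span}(v_3,v_5)=\mathbb Rv_3$ and in $\operatorname{span}(v_3,v_5)\cap\operatorname{span}(v_5,v_7)=\mathbb Rv_5$. Hence $\xi=0$, and the $b_i$ span $V$.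

Let $L\subset V$ be an invariant subspace. If $x\in L$, then $\alpha_j(x)b_j=x-\sigma_jx\in L$. If no $b_j$ lies in $L$, it follows that $L\subset\bigcap_j\ker\alpha_j=0$. If $b_i\in L$, then $b_j\in L$ for all $j$ not adjacent to $i$, because $a_{ji}\neq0$. The graph of non-adjacent pairs is connected: it contains the edges $\{i,i+2\}$, which suffice for odd $n$, and for $n\ge6$ also the edges $\{i,i+3\}$. So all $b_j$ lie in $L$, and $L=V$.
\end{proof}

\begin{lemma}\label{lem:holonomy}
For $v\in X_n$, $\rho_v$ is the holonomy of a properly convex projective structure on $\mathcal O_P$.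
\end{lemma}

\begin{proof}
\emph{The cone $K$.} Let $s$ and $H$ be as in Lemma~\ref{lem:convex}. The vector $-s$ lies in the interior of $K=\{x:v_i\cdot x\le0\text{ for all }i\}$. For $x\in K\setminus\{0\}$, the function $y\mapsto-x\cdot y$ is nonnegative on $H$, and it is not identically zero because the $v_i$ span. Its zero set is a vertex or an edge of $H$, or it is empty. So $J(x)=\{j:\alpha_j(x)=0\}$ is $\varnothing$, $\{i\}$ or $\{i,i+1\}$. All these sets occur, since every face of $H$ is the zero set of an affine function that is nonnegative on $H$, and affine functions on the plane of $H$ are restrictions of linear ones. Hence each $\alpha_i$ defines a facet of $K$, the cone $K$ contains no line, and $\mathbb P(K)$ is a compact $n$-gon with sides labeled cyclically.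

\emph{Vinberg's theorem.} Its hypotheses hold with $m_{i,i+1}=2$ and $m_{ij}=\infty$ for non-adjacent $i\neq j$, by \eqref{eq:aij} and Lemma~\ref{lem:four}. So $\rho_v$ is faithful with discrete image. The stabilizer of $x\in K\setminus\{0\}$ is trivial, $\mathbb Z/2$ or $(\mathbb Z/2)^2$ according to $J(x)$. Thus $K\setminus\{0\}\subset C$, while $0\notin C$ because $\Gamma$ is infinite.

\emph{Proper convexity.} The set $L=\overline C\cap-\overline C$ is an invariant subspace, so $L=0$ or $L=V$. If $L=V$, then the open convex set $C$ is dense, hence equal to $V$, which contradicts $0\notin C$. So $L=0$, and $\Omega=\mathbb P(C)$ is properly convex. The polygon $\mathbb P(K)\subset\Omega$ meets each orbit exactly once.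

\emph{The developing map.} Both $\mathcal O_P$ and $\Omega/\rho_v(\Gamma)$ are $2$-orbifolds whose underlying space is an $n$-gon with mirror sides and with corners of type $(\mathbb Z/2)^2$. A diffeomorphism $f\colon P\to\mathbb P(K)$ that preserves the labels of the sides, chosen near the boundary to respect the local reflection charts, identifies the two orbifolds. Its lift is $\operatorname{dev}(\gamma p)=\rho_v(\gamma)f(p)$ for $\gamma\in\Gamma$, $p\in P$. This is well defined because $p$ and $f(p)$ lie on sides with the same labels, so their stabilizers correspond.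
\end{proof}

\subsection*{Connectedness}
It is not enough that $\rho_v$ is a holonomy; it must lie in the component of $\rho_0$. Connectedness of the deformation space is a theorem of Choi and Goldman \cite{CG}. In our coordinates there is a short direct proof, which rests on the fact that a determinant is linear in its last row.

\begin{lemma}\label{lem:connected}
$X_n$ is path connected.
\end{lemma}

\begin{proof}
Write $u(\varphi)=(\cos\varphi,\sin\varphi)$. The connected group $\operatorname{GL}^+(3,\mathbb R)\times\mathbb R_{>0}^n$ acts on $X_n$, the second factor by rescaling the $v_i$. Given $v\in X_n$, an element of $\operatorname{GL}^+(3,\mathbb R)$ moves the plane of $H$ to $\{z=1\}$ and an interior point of $H$ to $(0,0,1)$. After rescaling, $v_i=(u(\varphi_i),r_i)$ with $r_i>0$. Radial projection from an interior point preserves the cyclic order on $\partial H$, so the points $u(\varphi_i)$ are distinct and in counterclockwise order on the circle.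

For fixed $\varphi_1,\dots,\varphi_n$, the inequalities \eqref{eq:E} are linear in $r=(r_1,\dots,r_n)$, so their solution set is convex. It contains $r=(1,\dots,1)$, which describes a polygon inscribed in the unit circle. So a straight segment in $X_n$ joins $v$ to an inscribed polygon. The inscribed polygons are parametrized by $\varphi_1\in\mathbb R/2\pi\mathbb Z$ and by the gaps $\varphi_{i+1}-\varphi_i$, which range over an open simplex. This space is path connected.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dictionary}]
Let $[\rho]\in\mathcal G(\Gamma,G)$, with $\alpha_i,b_i,C$ as in Lemma~\ref{lem:structure}. Let $p_i\in C$ lie over the image of the vertex $F_i\cap F_{i+1}$. This vertex lies on $H_j$ only for $j=i,i+1$, so $\alpha_i(p_i)=\alpha_{i+1}(p_i)=0$ and $\alpha_j(p_i)<0$ otherwise. The covectors $\alpha_i,\alpha_{i+1}$ are independent, as their kernels differ. The functional $\det(\alpha_i,\alpha_{i+1},\cdot)$ on $V^*$ and evaluation at $p_i$ are both nonzero and vanish on $\alpha_i,\alpha_{i+1}$, so they are proportional. Hence $\det(\alpha_i,\alpha_{i+1},\alpha_j)$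 has the same sign $\epsilon_i$ for all $j\ne i,i+1$. The equality $\det(\alpha_i,\alpha_{i+1},\alpha_{i+2})=\det(\alpha_{i+1},\alpha_{i+2},\alpha_i)$ gives $\epsilon_i=\epsilon_{i+1}$; call the common value $\epsilon$. Since the dimension is odd, $v=(\epsilon\alpha_1,\dots,\epsilon\alpha_n)$ lies in $X_n$. By Lemma~\ref{lem:structure}(c), $\alpha_{i\pm1}(b_i)=0$, so $\epsilon b_i$ is the vector given by \eqref{eq:b}, and $\rho=\rho_v$.

This proves the inclusion $\subset$, and in particular $[\rho_0]$ belongs to the set $S=\{[\rho_v]:v\in X_n\}$. The set $S$ is the image of the connected space $X_n$ under a continuous map, and it consists of classes of holonomies by Lemma~\ref{lem:holonomy}. Hence $S\subset\mathcal G(\Gamma,G)$.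
\end{proof}

\section{An infinite family of unimodular nonagons}\label{sec:nonagon}

\subsection*{Finding the family}
For $n=9$ there are nine equations $[i,i+1,i+2]=1$. We cut them down by symmetry. Let $\tau(x,y,z)=(z,x,y)$, a rotation of order $3$, and look for tuples with $v_1=(1,0,0)$ and $v_{i+3}=\tau v_i$. Then $v_1,v_4,v_7$ is the standard basis, the unknowns are $v_2$ and $v_3$, and three equations remain: $[123]=[234]=[345]=1$. The first two say that $v_2\times v_3=(1,1,k)$ for some integer $k$. So $v_2,v_3$ lie in the plane $x+y+kz=0$, and we may write $v_2=(ka-c,c,-a)$ and $v_3=(x,-x-kz,z)$. Then $v_5=(-a,ka-c,c)$, and the equations $[123]=1$ and $[345]=1$ are linear in $x,z$: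
\[
-ax+(c-ka)z=1,\qquad cx+az=1 .
\]
The determinant of this system is $D=kac-a^2-c^2$, and the solution is
\[
v_3=\tfrac1D\bigl((k+1)a-c,\ (k+1)c-a,\ -a-c\bigr).
\]
If $D=1$, then $v_3$ is integral. For $k=3$ the condition $D=1$ is \eqref{eq:markov}, and we obtain the vectors of Theorem~\ref{thm:A}. The conic \eqref{eq:markov} is a hyperbola with infinitely many integer points, and what remains is to see that all of these with $a,c>0$ satisfy the convexity condition \eqref{eq:E}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The sequence.} For fixed $c$, equation \eqref{eq:markov} is quadratic in $a$ with sum of roots $3c$, and it is symmetric in $a,c$. So $(a,c)\mapsto(c,3c-a)$ preserves solutions. If $0<a\le c$, then $3c-a\ge2c>c$. Along the sequence that starts at $(1,1)$, therefore, $a\le c$ always holds, $a$ does not decrease, and $c$ strictly increases.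

\emph{Convexity and unimodularity.} Let $a,c$ be positive integers with $D=3ac-a^2-c^2=1$. Then $3a-c=(a^2+1)/c>0$ and $3c-a=(c^2+1)/a>0$, so also $4a-c>0$ and $4c-a>0$. Since $\det\tau=1$ and $\tau v_i=v_{i+3}$, we have $[i+3,j+3,k+3]=[i,j,k]$, and it suffices to compute $[i,i+1,j]$ for $i=1,2,3$.

For $i=1$ we have $v_1\times v_2=(0,a,c)$, and
\[
\begin{array}{lll}
[123]=D, & [124]=a, & [125]=a(3a-c)+c^2,\\[2pt]
{}[126]=a(4a-c)+c(4c-a), & [127]=c, & [128]=[129]=D .
\end{array}
\]
For $i=2$ the three coordinates of $v_2\times v_3$ are
\begin{gather*}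
-c(a+c)+a(4c-a)=D,\qquad -a(4a-c)+(3a-c)(a+c)=D,\\
(3a-c)(4c-a)-c(4a-c)=3D,
\end{gather*}
so $v_2\times v_3=(1,1,3)$, and
\[
\begin{array}{llll}
[234]=1, & [235]=2a+2c, & [236]=10c, & [237]=3,\\[2pt]
{}[238]=2(4a-c), & [239]=10a, & [231]=1. &
\end{array}
\]
For $i=3$ we have $v_3\times v_4=(a+c,\,0,\,4a-c)$, and
\[
\begin{array}{ll}
[345]=-a(a+c)+c(4a-c)=D, & [346]=(4a-c)(4c-a)-(a+c)^2=5D,\\[2pt]
{}[347]=4a-c, & [348]=(a+c)c+(4a-c)(3a-c),\\[2pt]
{}[341]=a+c, & [349]=(a+c)(4c-a)+(4a-c)^2,\\[2pt]
{}[342]=(a+c)(3a-c)-a(4a-c)=D. &
\end{array}
\]
All $21$ values are positive, so $v\in X_9$, and $[123]=[234]=[345]=1$, so $v$ is unimodular. By Corollary~\ref{cor:unimodular}, $\rho_v$ is an integral representation in $\mathcal G(\Gamma,G)$.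

\emph{The classes are distinct.} By \eqref{eq:aij}, $a_{14}=-2[351]=-2[135]$ and $a_{41}=-2[924]$, where
\begin{align*}
[135]&=(4c-a)c+(a+c)(3a-c)=3a^2+ac+3c^2,\\
[924]&=(4a-c)(3a-c)+a(4c-a)=10a^2-D=10a^2-1 .
\end{align*}
By \eqref{eq:trace},
\[
\operatorname{tr}\rho_v(s_1s_4)=-1+4\,(10a^2-1)(3a^2+ac+3c^2).
\]
This conjugacy invariant takes the values $251$ at $(1,1)$ and $611$ at $(1,2)$, and it strictly increases along the sequence. So the classes are pairwise distinct, and there are infinitely many.

\emph{No invariant form.} Suppose that $\rho_v(\Gamma)$ preserves a nondegenerate symmetric bilinear form $q$. For $x\in\ker\alpha_i$ we have $q(b_i,x)=q(\sigma_ib_i,\sigma_ix)=-q(b_i,x)$, so $q(b_i,\cdot)=\kappa_i\alpha_i$ with $\kappa_i\ne0$. Then $\kappa_ia_{ij}=\kappa_ja_{ji}$. Multiplying these relations around the cycle $1,4,7$ gives $a_{14}a_{47}a_{71}=a_{41}a_{74}a_{17}$. The symmetry $a_{i+3,j+3}=a_{ij}$ turns this into $a_{14}^3=a_{41}^3$, that is, $3a^2+ac+3c^2=10a^2-1$. By \eqref{eq:markov} the left side equals $10ac-3$. So $10a(c-a)=2$, which is impossible in integers.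
\end{proof}

\section{Adding a side}\label{sec:insertion}

To pass from $n$ to $n+1$ we insert a vector $w$ between $v_2$ and $v_3$. Write $w=\lambda_1v_1+\lambda_2v_2+\lambda_3v_3$. For unimodular $v$, the conditions $[1,2,w]=1$ and $[2,w,3]=1$ give $\lambda_3=1$ and $\lambda_1=-1$, and then $[w,3,4]=1$ gives $\lambda_2=1+[134]$. So unimodularity leaves no choice, and the point to prove is that this $w$ keeps the tuple in convex position. Geometrically, $w$ must lie in the triangle bounded by the edge $v_2v_3$ and the extensions of the two neighboring edges (Figure~\ref{fig:insert}). We shall see that $w=v_2+v_3+u$, where $u$ represents the apex of this triangle.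

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (-1,0)--(1,0)--(0,-2)--cycle;
\draw[thick] (-2,2)--(-1,0)--(1,0)--(2,2);
\draw[thick,dotted] (-2,2)--(-1.7,3) (2,2)--(1.7,3);
\draw[dashed] (-1,0)--(0,-2)--(1,0);
\draw (-1,0)--(0,-0.67)--(1,0);
\fill (-2,2) circle (2pt) node[left] {$v_1$};
\fill (-1,0) circle (2pt) node[left] {$v_2$};
\fill (1,0) circle (2pt) node[right] {$v_3$};
\fill (2,2) circle (2pt) node[right] {$v_4$};
\fill (0,-2) circle (2pt) node[right] {$u$};
\fill (0,-0.67) circle (2pt) node[below] {$w$};
\end{tikzpicture}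
\caption{Inserting a vertex $w$ into a convex polygon, between $v_2$ and $v_3$. The lines $v_1v_2$ and $v_3v_4$ meet at $u$, and the new polygon is convex when $w$ lies inside the shaded triangle $v_2uv_3$.}
\label{fig:insert}
\end{figure}

\begin{lemma}\label{lem:insert}
Let $v\in X_n$ be unimodular and $w=v_3+(1+[134])v_2-v_1$. Then $I(v)=(v_1,v_2,w,v_3,\dots,v_n)$ is a unimodular element of $X_{n+1}$.
\end{lemma}

\begin{proof}
Let $m=[134]>0$, $x=[124]>0$ and $u=mv_2-v_1$, so that $w=v_2+v_3+u$. By \eqref{eq:cramer}, $[123]v_4=[423]v_1+[143]v_2+[124]v_3$, that is $v_4=v_1-mv_2+xv_3$. Hence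
\[
u=mv_2-v_1=xv_3-v_4 .
\]
The new consecutive determinants $[1,2,w]$, $[2,w,3]$, $[w,3,4]$ equal $1$ by the choice of $w$, and the others are unchanged. It remains to check \eqref{eq:E} for the triples that involve $w$.

\emph{The two new edges.} For $k\ne2$, the first expression for $u$ gives $[2,w,k]=[2,3,k]+[1,2,k]$. Both terms are nonnegative; the first vanishes only for $k=3$ and the second only for $k=1$, so the sum is positive. For $k\neq3$, the second expression gives $[w,3,k]=[2,3,k]+[3,4,k]$. The first term vanishes only for $k=2$ and the second only for $k=4$, so this sum is positive too.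

\emph{Old edges evaluated at $w$.} For the edges $(1,2)$ and $(3,4)$ the value is $1$, and $(2,3)$ is no longer an edge. For any other edge $(p,p+1)$ let $g=\det(v_p,v_{p+1},\cdot)$. Then $g(w)=g(v_2)+g(v_3)+g(u)$ with $g(v_2),g(v_3)>0$, so it suffices to show $g(u)>0$. For the edge $(n,1)$ we have $g(u)=mg(v_2)>0$, and for the edge $(4,5)$ we have $g(u)=xg(v_3)>0$. In the remaining cases $1,2,3,4,p,p+1$ are distinct and in cyclic order; write $5,6$ for $p,p+1$. From $u=xv_3-v_4$ and $[123]=1$,
\[
g(u)=[124][356]-[123][456].
\]
Two instances of \eqref{eq:plucker}, with common vector $v_6$ and $v_2$ respectively, are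
\[
[246][356]=[236][456]+[256][346],\qquad[124][236]=[123][246]+[126][234].
\]
Multiply $g(u)$ by $[246]$, and substitute the first relation and then the second:
\begin{align*}
[246]\,g(u)&=[456]\bigl([124][236]-[123][246]\bigr)+[124][256][346]\\
&=[456][126][234]+[124][256][346].
\end{align*}
All brackets are positive by Lemma~\ref{lem:convex}, so $g(u)>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Apply $I$ exactly $n-9$ times to the family of Theorem~\ref{thm:A}. By Lemma~\ref{lem:insert} and Corollary~\ref{cor:unimodular} this gives integral classes in $\mathcal G(\Gamma,G)$ for the right-angled $n$-gon $P$. It suffices to show that $I$ keeps distinct classes distinct. If $g$ conjugates $\rho_{I(v)}$ to $\rho_{I(v')}$, it carries the fixed plane of each reflection to the fixed plane of the corresponding one; in particular $g(\ker v_i)=\ker v_i'$ for $1\le i\le n$. The $i$-th reflection of $\rho_v$ is determined by the plane $\ker v_i$ and the line $\ker v_{i-1}\cap\ker v_{i+1}$, so $g$ conjugates $\rho_v$ to $\rho_{v'}$.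
\end{proof}

\section{Finiteness for pentagons and hexagons}\label{sec:finite}

Example~\ref{ex:pentagon} counts only unimodular tuples, while Theorem~\ref{thm:B}(2) concerns all integral classes, so we return to integer Cartan matrices. Let $[\rho]\in\mathcal G(\Gamma,G)$ be integral, with $\rho(\Gamma)\subset G(\mathbb Z)$ and $A$ as in Lemma~\ref{lem:integer}. The proof of Proposition~\ref{prop:dictionary} shows that $A$ is the Cartan matrix \eqref{eq:aij} of a tuple $v=\pm(\alpha_i)\in X_n$. By Lemmas~\ref{lem:four}, \ref{lem:irreducible} and~\ref{lem:determines}: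
\begin{itemize}
\item $a_{ii}=2$ and $a_{i,i\pm1}=0$;
\item for non-adjacent $i\neq j$, the entries $a_{ij},a_{ji}$ are negative integers with $a_{ij}a_{ji}>4$;
\item $A$ has rank $3$ and determines $[\rho]$.
\end{itemize}
So it suffices to show that only finitely many matrices $A$ occur.

\subsection*{The pentagon}
Put $x_{ij}=a_{ij}a_{ji}$. The principal minor on $\{1,2,3,4\}$ vanishes. Its nonzero off-diagonal entries belong to the pairs $13$, $14$, $24$, which form the path $3,1,4,2$. A path has no cycles, so only the identity, the three transpositions and the product $(13)(24)$ contribute to the determinant: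
\[
16-4(x_{13}+x_{14}+x_{24})+x_{13}x_{24}=0,\qquad\text{that is,}\qquad(x_{13}-4)(x_{24}-4)=4x_{14}.
\]
With the integers $y_i=x_{i-1,i+1}-4\ge1$, this relation and its cyclic shifts read
\begin{equation}\label{eq:pentagon}
y_iy_{i+1}=4(y_{i+3}+4).
\end{equation}
(For a unimodular pentagon $y_i=4t_i$, and \eqref{eq:pentagon} is the system of Example~\ref{ex:pentagon}.) Label so that $M=y_5$ is the maximum. From $y_5y_1=4(y_3+4)$ and $y_4y_5=4(y_2+4)$, with $y_1,y_4\ge1$, we get $y_2,y_3\ge M/4-4$. If $M>16$, then $(M/4-4)^2\le y_2y_3=4(M+4)$, which simplifies to $M^2\le96M$. So $M\le96$, and $|a_{ij}|\le x_{ij}\le100$ for non-adjacent $i\neq j$. Only finitely many $A$ occur.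

\subsection*{Comparable matrices}
For the hexagon we replace explicit bounds by a comparison argument. Dickson's lemma says that an infinite subset of $\mathbb Z_{\ge0}^k$ contains two different points, one of which is less than or equal to the other in every coordinate. (Take a sequence of distinct points and pass $k$ times to a subsequence, making one more coordinate nondecreasing each time.) The signs of the entries of $A$ are fixed. So finiteness follows once we know that two Cartan matrices with $|a_{ij}|\le|a_{ij}^+|$ for all $i,j$ are equal.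

The pentagon shows how this works. If the ratios $\eta_i=y_i^+/y_i$ are all at least $1$, then \eqref{eq:pentagon} gives $\eta_i\eta_{i+1}=(y^+_{i+3}+4)/(y_{i+3}+4)\le\eta_{i+3}$. Multiplying over $i$ shows that $R=\prod_i\eta_i$ satisfies $R^2\le R$, so all $\eta_i$ equal $1$. All products $a_{ij}a_{ji}$ then agree, and $|a_{ij}|\le|a_{ij}^+|$ forces $A=A^+$. In the hexagon the non-adjacency graph contains triangles, so cyclic products $a_{ij}a_{jk}a_{ki}$ enter as well.

\subsection*{The hexagon}
Label the sides cyclically as $1,3^*,2,1^*,3,2^*$, so that $i^*$ is opposite to $i$ and adjacent to the two other unstarred sides. The nine non-adjacent pairs are $ij$, $i^*j^*$ and $ii^*$, for $i\ne j$ in $\{1,2,3\}$. The plan is to express the whole matrix $A$ through its unstarred block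
\[
B=\begin{pmatrix}2&-p&-q\\-p'&2&-r\\-q'&-r'&2\end{pmatrix},\qquad p,p',q,q',r,r'>0 .
\]
Put $x=pp'$, $y=rr'$, $z=qq'$, $t=prq'$, $t'=p'r'q$, so that $tt'=xyz$. Put $X=x-4$, $Y=y-4$, $Z=z-4$; these are positive by Lemma~\ref{lem:four}. Then
\begin{equation}\label{eq:Edef}
E:=-\det B=t+t'+2(x+y+z)-8=t+t'+2(X+Y+Z)+16>0 .
\end{equation}
Let $T=|a_{1^*2^*}a_{2^*3^*}a_{3^*1^*}|$ and $T'=|a_{2^*1^*}a_{3^*2^*}a_{1^*3^*}|$ be the cyclic products of the starred triangle.

\begin{lemma}\label{lem:hexidentities}
The Cartan matrix of any $v\in X_6$ satisfies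
\begin{gather}
a_{11^*}a_{1^*1}=\frac{2E}{Y},\qquad a_{22^*}a_{2^*2}=\frac{2E}{Z},\qquad a_{33^*}a_{3^*3}=\frac{2E}{X},\label{eq:opp}\\
a_{1^*2^*}a_{2^*1^*}=4+\frac{8E}{YZ},\quad a_{2^*3^*}a_{3^*2^*}=4+\frac{8E}{XZ},\quad a_{1^*3^*}a_{3^*1^*}=4+\frac{8E}{XY},\label{eq:star}\\
Tt'=8\prod_{U\in\{X,Y,Z\}}\Bigl(2+\frac{8+t'}{U}\Bigr),\qquad T't=8\prod_{U\in\{X,Y,Z\}}\Bigl(2+\frac{8+t}{U}\Bigr).\label{eq:cyc}
\end{gather}
In the products, $U$ runs over the three quantities $X,Y,Z$.
\end{lemma}

\begin{proof}
Since $\det B\ne0$, the vectors $b_1,b_2,b_3$ form a basis of $V$ and $\alpha_1,\alpha_2,\alpha_3$ a basis of $V^*$. Let $\beta_{ij}$ be the entries of $B^{-1}$, and put $\lambda_i=a_{ii^*}$, $\mu_i=a_{i^*i}$. For $j\ne i$ the sides $j$ and $i^*$ are adjacent, so $\alpha_j(b_{i^*})=0=\alpha_{i^*}(b_j)$. The coordinate vector $c$ of $b_{i^*}$ therefore solves $Bc=\lambda_ie_i$, and the coordinate vector $c'$ of $\alpha_{i^*}$ solves $c'^{\,T}B=\mu_ie_i^T$. Thus $b_{i^*}=\lambda_i\sum_k\beta_{ki}b_k$ and $\alpha_{i^*}=\mu_i\sum_k\beta_{ik}\alpha_k$, and pairing these gives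
\[
a_{i^*j^*}=\mu_i\lambda_j\,(B^{-1}BB^{-1})_{ij}=\mu_i\lambda_j\beta_{ij}.
\]
The cofactor formula gives $E\beta_{11}=Y$, $E\beta_{22}=Z$, $E\beta_{33}=X$ and
\[
\begin{array}{lll}
-E\beta_{12}=2p+qr', & -E\beta_{23}=2r+p'q, & -E\beta_{31}=2q'+p'r',\\[2pt]
-E\beta_{21}=2p'+q'r, & -E\beta_{32}=2r'+pq', & -E\beta_{13}=2q+pr.
\end{array}
\]
Taking $i=j$ gives $\lambda_i\mu_i=2/\beta_{ii}$, which is \eqref{eq:opp}. Next, $a_{1^*2^*}a_{2^*1^*}=4\beta_{12}\beta_{21}/(\beta_{11}\beta_{22})$, and
\[
E^2\beta_{12}\beta_{21}=(2p+qr')(2p'+q'r)=4x+2t+2t'+yz=YZ+2E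
\]
by \eqref{eq:Edef}. This is the first identity in \eqref{eq:star}. The other two follow from $(2r+p'q)(2r'+pq')=4y+2t+2t'+xz$ and $(2q'+p'r')(2q+pr)=4z+2t+2t'+xy$. Finally,
\[
T=\frac{8\,|\beta_{12}\beta_{23}\beta_{31}|}{\beta_{11}\beta_{22}\beta_{33}}=\frac{8\,(2p+qr')(2r+p'q)(2q'+p'r')}{XYZ}.
\]
Multiply the three factors by $p'$, $r'$, $q$, whose product is $t'$. They become $2x+t'$, $2y+t'$, $2z+t'$, and $2x+t'=2X+8+t'$. This proves the first identity in \eqref{eq:cyc}. For the second, multiply the three factors $2p'+q'r$, $2r'+pq'$, $2q+pr$ of $T'$ by $p$, $r$, $q'$.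
\end{proof}

These identities limit how the entries can grow together. By \eqref{eq:star}, $E$ must grow at least like a product of two of $X,Y,Z$. By \eqref{eq:Edef}, $E$ is linear in $X,Y,Z,t,t'$, so one of $t,t'$ must carry this growth. Then $tt'=xyz$ makes the other grow more slowly than each of $X,Y,Z$, and this contradicts \eqref{eq:cyc}.

\begin{lemma}\label{lem:antichain}
Let $A$ and $A^+$ be the Cartan matrices of $v,v^+\in X_6$. If $|a_{ij}|\le|a^+_{ij}|$ for all $i,j$, then $A=A^+$.
\end{lemma}

\begin{proof}
Mark the quantities attached to $A^+$ by a plus sign. Let $\xi,\eta,\zeta,\theta,\theta',\varepsilon$ be the ratios $X^+/X$, $Y^+/Y$, $Z^+/Z$, $t^+/t$, $t'^+/t'$, $E^+/E$. The hypothesis gives $\xi,\eta,\zeta,\theta,\theta'\ge1$. The left sides of \eqref{eq:star} do not decrease from $A$ to $A^+$, so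
\[
\varepsilon\ge\max(\eta\zeta,\ \xi\zeta,\ \xi\eta).
\]
Also $x^+/x=(\xi X+4)/(X+4)\le\xi$, and likewise for $y$ and $z$, so $tt'=xyz$ gives
\[
\theta\theta'\le\xi\eta\zeta .
\]
These inequalities, \eqref{eq:Edef} and \eqref{eq:cyc} are symmetric in $X,Y,Z$, so we may assume $\xi\ge\eta\ge\zeta$. Note that $\varepsilon\ge\xi\eta\ge1$.

Suppose that $\varepsilon>1$, and let $\kappa=\max(\theta,\theta',\xi)$. By \eqref{eq:Edef}, $E^+\le\kappa(E-16)+16$. Since $E^+>E$, this forces $\kappa>1$, and then $E^+<\kappa E$. So $\kappa>\varepsilon\ge\xi\eta\ge\xi$, and therefore $\max(\theta,\theta')>\xi\eta$. Assume $\theta'>\xi\eta$. Then $\theta=\theta\theta'/\theta'<\zeta\le\eta\le\xi$. Since $\theta\ge1$, we have $8+t^+\le\theta(8+t)$, so $(8+t^+)/U^+<(8+t)/U$ for $U=X,Y,Z$. The second identity in \eqref{eq:cyc} gives $T'^+t^+<T't$. But $T'$ and $t$ are products of absolute values of entries, so $T'^+\ge T'$ and $t^+\ge t$, a contradiction. If instead $\theta>\xi\eta$, exchange $t$ with $t'$ and use the first identity in \eqref{eq:cyc}.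

Hence $\varepsilon=1$. Then $\xi\eta\le1$, so $\xi=\eta=\zeta=1$, and $X,Y,Z,E$ are the same for $A$ and $A^+$. By the definition of $X,Y,Z$ and by \eqref{eq:opp} and \eqref{eq:star}, the nine positive products $a_{ij}a_{ji}$ over non-adjacent pairs agree. With $|a_{ij}|\le|a^+_{ij}|$ and $|a_{ji}|\le|a_{ji}^+|$ this gives $A=A^+$.
\end{proof}

If a right-angled hexagon had infinitely many integral classes, they would give infinitely many integer matrices $A$. Dickson's lemma would provide two different ones with $|a_{ij}|\le|a_{ij}^+|$ for all $i,j$, against Lemma~\ref{lem:antichain}. Together with the bound for the pentagon, this proves Theorem~\ref{thm:B}(2).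

\begin{thebibliography}{9}

\bibitem{Benoist}
Benoist, \emph{Convexes divisibles I}.

\bibitem{CG}
Choi and Goldman, Amer. J. Math. \textbf{127} (2005).

\bibitem{Ko}
Sunghwan Ko, \emph{Finiteness of integral representations on 2-perfect truncation polytopes}, arXiv:2604.22243 (2026).

\bibitem{Vey}
Vey, Ann. Sc. Norm. Sup. Pisa \textbf{24} (1970).

\bibitem{Vinberg}
\`E.~B.~Vinberg, \emph{Discrete linear groups generated by reflections}, Math. USSR Izv. \textbf{5} (1971).

\end{thebibliography}
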